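# A quaternion sign twist that hides a group from all its diagonal quotients

## 1. The Klein four-group, the quaternion matrices, and the elements $\Omega$ and $R$

Everything in this lecture turns on one element of a 16-dimensional commutative algebra. We build it first.

Let $F=\{x_0=1,x_1,x_2,x_3\}\cong\mathbb Z_2^2$ be the Klein four-group. Its characters are $p_0=1$ and $p_1,p_2,p_3$, where
$$p_i(x_i)=1,\qquad p_i(x_j)=-1\quad (i\ne j,\ i,j\in\{1,2,3\}),\qquad p_i(x_0)=1 .$$
Each $p_i$ is multiplicative, and $p_1p_2=p_3$: both sides are $-1$ at $x_1,x_2$ and $1$ at $x_3$. So $\widehat F=\{p_0,p_1,p_2,p_3\}$ is again a Klein four-group.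

Let $D=\mathbb C[F]$ be the group algebra, with minimal projections $\delta_p=\frac14\sum_{x\in F}p(x)\,x$ for $p\in\widehat F$. Thus $D\cong\mathbb C^4$, and $x=\sum_p p(x)\delta_p$ for $x\in F$. On $D$ we have the usual maps
$$\Delta(x)=x\otimes x,\qquad \varepsilon(x)=1,\qquad S(x)=x^{-1}=x\qquad(x\in F).$$
Since $\Delta(\delta_r)=\frac14\sum_x r(x)\,x\otimes x=\sum_{p,q}\big(\frac14\sum_x r(x)p(x)q(x)\big)\delta_p\otimes\delta_q$, the orthogonality of characters gives
$$\Delta(\delta_r)=\sum_{pq=r}\delta_p\otimes\delta_q,\qquad \varepsilon(\delta_p)=\delta_{p,p_0},\qquad S|_D=\mathrm{id}.\tag{1}$$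

Now bring in the quaternion matrices. Put $T_{p_0}=1$ and
$$T_{p_1}=I=\begin{pmatrix} i&0\\0&-i\end{pmatrix},\qquad T_{p_2}=J=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad T_{p_3}=K=IJ=\begin{pmatrix}0&i\\ i&0\end{pmatrix}.$$
These are unitary, $I^2=J^2=K^2=-1$, and $IJ=K=-JI$, $JK=I=-KJ$, $KI=J=-IK$. Hence
$$T_pT_q=\sigma(p,q)\,T_{pq},\qquad \sigma(p,q)=\pm1,$$
where $\sigma(p,q)=1$ if $p$ or $q$ is $p_0$, $\sigma(p,p)=-1$ for $p\neq p_0$, and $\sigma(p,q)=-\sigma(q,p)$ for distinct nontrivial $p,q$. Also $T_p^*=\sigma(p,p)T_p$: for $p\ne p_0$ this says that $I,J,K$ are skew-adjoint. Put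
$$\Omega=\sum_{p,q}\sigma(p,q)\,\delta_p\otimes\delta_q\in D\otimes D,\qquad U=\sum_p\sigma(p,p)\,\delta_p\in D,\qquad d_{ij}=\sum_p(T_p)_{ij}\,\delta_p\in D\quad(i,j=1,2).$$
Concretely, $d_{11}=\delta_{p_0}+i\delta_{p_1}$, $d_{22}=\delta_{p_0}-i\delta_{p_1}$, $d_{12}=\delta_{p_2}+i\delta_{p_3}$, $d_{21}=-\delta_{p_2}+i\delta_{p_3}$. Since $\sigma=\pm1$, both $\Omega$ and $U$ are self-adjoint unitaries. We write $X_{21}$ for the image of a two-leg tensor $X$ under the flip of the legs.

**Lemma 1.** The following hold.

1. $\Omega\,\Delta(d_{ij})=\sum_k d_{ik}\otimes d_{kj}$.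
2. $\varepsilon(d_{ij})=\delta_{ij}$.
3. $d_{ij}^*=U\,d_{ji}$.
4. The matrices $d=(d_{ij})$ and $\bar d=(d_{ij}^*)$ are unitary in $M_2(D)$.
5. The four elements $d_{ij}$ span $D$, and so do the four elements $d_{ij}^*$.
6. $R:=\Omega_{21}\Omega=\sum_{j=0}^3 x_j\otimes\delta_{p_j}$.

**Proof.** (1) By equation (1), the coefficient of $\delta_p\otimes\delta_q$ on the left is $\sigma(p,q)(T_{pq})_{ij}=(T_pT_q)_{ij}$; on the right it is $\sum_k(T_p)_{ik}(T_q)_{kj}$, which is the same number. (2) $\varepsilon(d_{ij})=(T_{p_0})_{ij}$. (3) $d_{ij}^*=\sum_p\overline{(T_p)_{ij}}\,\delta_p=\sum_p(T_p^*)_{ji}\,\delta_p=\sum_p\sigma(p,p)(T_p)_{ji}\,\delta_p=Ud_{ji}$. (4) Under $D\cong\mathbb C^4$ the matrix $d$ is the family $(T_p)_p$ and $\bar d$ is the family of entrywise conjugates $(\overline{T_p})_p$; all of these are unitary. (5) The four matrices $T_p$ form a basis of $M_2(\mathbb C)$, so the $4\times4$ matrix with rows indexed by $p$, columns by $(i,j)$ and entries $(T_p)_{ij}$ is invertible; hence the $d_{ij}$ form a basis of $D$. Take adjoints for the second claim. (6) The coefficient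 of $\delta_p\otimes\delta_q$ in $R$ is $\rho(p,q)=\sigma(q,p)\sigma(p,q)$, which is $-1$ for distinct nontrivial $p,q$ and $1$ otherwise. Compare with the definition of $p_i$: $\rho(p_i,p_j)=p_i(x_j)$ for all $i,j\in\{0,1,2,3\}$. Hence $\sum_p\rho(p,p_j)\delta_p=\sum_p p(x_j)\delta_p=x_j$, and $R=\sum_j x_j\otimes\delta_{p_j}$. $\square$

What is this for? Item 1 says that multiplying the coproduct by $\Omega$ turns $d$, which has commuting entries, into a matrix with matrix-type coproduct. Item 6 says that the price, measured by comparing $\Omega$ with its flip, is an element $R$ that remembers *every* element of $F$. We shall put $F$ inside a large group $\Lambda$ and use $\Omega$ to change the coproduct of $C^*(\Lambda)$ without changing the algebra. The growth will remain the growth of $\Lambda$. But any quotient in which the coproduct becomes symmetric must come to terms with $R$, and for suitable $\Lambda$ the only way to do so is to collapse to $\mathbb C$. This will disprove a conjectural equivalence about growth, which we now state.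

## 2. Compact matrix quantum groups, the groups $\Gamma_Q$, and growth

**Conventions.** $\otimes$ is the minimal tensor product of $C^*$-algebras, "morphism" means unital $*$-homomorphism, and $C^*(\Lambda)$ is the full group $C^*$-algebra. Elements of a group $\Lambda$ are linearly independent in $C^*(\Lambda)$, as one sees in the regular representation. Thus $\mathbb C[\Lambda]\subset C^*(\Lambda)$.

**Definition (compact matrix quantum group).** We use Woronowicz's formalism with the extra axiom $S^2=\mathrm{id}$. Let $A$ be a unital $C^*$-algebra and $u\in M_N(A)$ a unitary matrix whose entries generate $A$. Suppose that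
$$\Delta(u_{ij})=\sum_k u_{ik}\otimes u_{kj},\qquad \varepsilon(u_{ij})=\delta_{ij},\qquad S(u_{ij})=u_{ji}^*$$
define morphisms $\Delta:A\to A\otimes A$, $\varepsilon:A\to\mathbb C$, $S:A\to A^{op}$. Then we write $A=C(G)$ and call $G$ a compact matrix quantum group with fundamental corepresentation $u$.

Let $C(U_N^+)$ be the universal $C^*$-algebra generated by the entries of an $N\times N$ matrix $u$ such that $u$ and $\bar u=(u_{ij}^*)$ are both unitary. We write $G\subset U_N^+$ if there is a surjective morphism $C(U_N^+)\to C(G)$ sending standard generators to the entries of the fundamental corepresentation. By universality this holds as soon as the $u$ and $\bar u$ of $G$ are $N\times N$ unitaries.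

Two families of examples. A closed subgroup $G\subset U_N$ gives the commutative algebra $C(G)$ with $u_{ij}$ the coordinate functions. A discrete group $\Gamma=\langle g_1,\dots,g_N\rangle$ gives the *group dual* $G=\widehat\Gamma$, with $C(G)=C^*(\Gamma)$, $u=\mathrm{diag}(g_1,\dots,g_N)$ and $\Delta(g)=g\otimes g$.

**Definition (the groups $\Gamma_Q$).** For $G\subset U_N^+$ and $Q\in U_N$, let $\pi:C(G)\to A_Q$ be the quotient by the closed ideal generated by the off-diagonal entries $(QuQ^*)_{ij}$, $i\ne j$. Put $g_i=\pi((QuQ^*)_{ii})$ and let $\Gamma_Q=\langle g_1,\dots,g_N\rangle$, a group of unitaries in $A_Q$. The quotient $A_Q$ is what is written $C^*(\Gamma_Q)$ in the problem: $\widehat\Gamma_Q$ is a group dual inside $G$, a "diagonal torus in the basis $Q$".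

*Example.* Let $\Gamma$ be the free group on $g_1,g_2$ and $u=\mathrm{diag}(g_1,g_2)$. For $Q=1$ nothing is killed and $\Gamma_1=\Gamma$. For $Q=\frac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ we get
$$QuQ^*=\frac12\begin{pmatrix}g_1+g_2&g_1-g_2\\g_1-g_2&g_1+g_2\end{pmatrix},$$
so the quotient imposes $g_1=g_2$, and $\Gamma_Q=\mathbb Z$. A single $Q$ may see very little; the question below uses all of them.

*Example.* If $G\subset U_N$ is classical, then $A_Q$ is the algebra of continuous functions on $\{g\in G: QgQ^*\text{ diagonal}\}=G\cap Q^*\mathbb T^NQ$, where $\mathbb T^N$ is the group of diagonal unitaries.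

**Definition (growth).** For $k\ge1$ let $B_k$ be the set of irreducible corepresentations $r$ appearing in $(1+u+\bar u)^{\otimes k}$, and $b_k=\sum_{r\in B_k}\dim(r)^2$. The discrete quantum group $\widehat G$ has polynomial growth if $b_k\le Ck^d$ for some constants $C,d$ and all $k\ge1$. For $\Gamma_Q$, polynomial growth is the usual notion for the word length in $g_1,\dots,g_N$.

*Example.* For $G=SU_2$ we have $\bar u\sim u$, and the irreducibles in $(1+u+\bar u)^{\otimes k}$ have dimensions $1,2,\dots,k+1$. So $b_k=\sum_{j=1}^{k+1}j^2=\frac{(k+1)(k+2)(2k+3)}6$. Each $\Gamma_Q$ is $\mathbb Z$, generated by $z,z^{-1}$, with balls of size $2k+1$. Both sides are polynomial, with different degrees.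

The statement to be decided, from Teodor Banica and Issan Patri, "Maximal torus theory for compact quantum groups", arXiv:1603.06272 (2016), is:

> For $G\subset U_N^+$, the discrete quantum group $\widehat G$ has polynomial growth if and only if each $\Gamma_Q$, $Q\in U_N$, has polynomial growth.

It holds trivially for group duals (there $\Gamma_1=\Gamma$), and it holds for classical $G\subset U_N$ (Banica–Vergnioux in the connected simply connected case, D'Andrea–Pinzari–Rossi in general). We shall see that in general "only if" is true and "if" is false. It fails with all $\Gamma_Q$ trivial and $b_k$ exponential; it fails for every $N\ge2$ while the statement is true for $N=1$; and it fails for some coamenable $G$.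

## 3. Group-like elements and the inequality $|\mathrm{Ball}_k(\Gamma_Q)|\le b_k$

If $X$ is a unital $C^*$-algebra with a morphism $\Delta_X:X\to X\otimes X$, call $t\in X$ *group-like* if $\Delta_X(t)=t\otimes t$.

**Lemma 2.** Distinct nonzero group-likes are linearly independent. Consequently a nonzero group-like lying in the span of a set of group-likes belongs to that set.

**Proof.** If the first claim fails, there are distinct, linearly independent group-likes $t_1,\dots,t_n$ and a nonzero group-like $t=\sum_ic_it_i$ different from all of them. Applying $\Delta_X$ gives $\sum_ic_i\,t_i\otimes t_i=\sum_{i,j}c_ic_j\,t_i\otimes t_j$. The $t_i\otimes t_j$ are linearly independent, so $c_ic_j=0$ for $i\ne j$ and $c_i^2=c_i$. As $t\neq0$, exactly one $c_i$ equals $1$ and the others vanish, so $t=t_i$, a contradiction. For the second claim, discard $0$ from the set; if $t$ were not in the set, then $t$ together with the set would be linearly independent, so $t$ could not be in its span. $\square$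

**Lemma 3.** Let $G\subset U_N^+$, $Q\in U_N$ and $\pi:C(G)\to A_Q$. Then $\Delta$ descends to a morphism $\Delta_Q:A_Q\to A_Q\otimes A_Q$ with $\Delta_Q\pi=(\pi\otimes\pi)\Delta$; $A_Q\ne0$; all elements of $\Gamma_Q$ are group-like unitaries; and the entries of $\pi(u)$ have the same span as $\{g_1,\dots,g_N\}$.

**Proof.** Put $v=QuQ^*$. Since $Q$ is scalar, $\Delta(v_{ij})=\sum_kv_{ik}\otimes v_{kj}$ and $\varepsilon(v_{ij})=\delta_{ij}$. If $i\ne j$, every $k$ satisfies $k\ne i$ or $k\ne j$, so every term of $\sum_k\pi(v_{ik})\otimes\pi(v_{kj})$ vanishes. So $(\pi\otimes\pi)\Delta$ kills the generators of the ideal, hence the ideal, and $\Delta_Q$ exists. The character $\varepsilon$ also kills these generators, so it factors through $A_Q$, and $A_Q\neq0$. The matrix $\pi(v)=\mathrm{diag}(g_i)$ is unitary, so each $g_i$ is; and $\Delta_Q(g_i)=\sum_k\pi(v_{ik})\otimes\pi(v_{ki})=g_i\otimes g_i$. Products and inverses (that is, adjoints) of group-like unitaries are group-like unitaries. Finally $\pi(u)=Q^*\mathrm{diag}(g_i)Q$ and $\mathrm{diag}(g_i)=Q\pi(u)Q^*$, so each family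 of entries lies in the span of the other. $\square$

Next we turn growth into a count of dimensions. Let
$$C_k=\big(\mathbb C1+\mathrm{span}\{u_{ij}\}+\mathrm{span}\{u_{ij}^*\}\big)^k,$$
the span of $k$-fold products. Coefficients of a tensor product are products of coefficients, so $C_k$ is the coefficient space of $(1+u+\bar u)^{\otimes k}$. By Woronowicz's Peter–Weyl theory this corepresentation is a direct sum of irreducibles, the coefficients of an irreducible $r$ span a space of dimension $\dim(r)^2$, and coefficients of inequivalent irreducibles are linearly independent. Hence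
$$\dim C_k=b_k.\tag{2}$$

**Proposition 4 ("only if").** For every $G\subset U_N^+$, $Q\in U_N$ and $k\ge1$, the ball of radius $k$ in $\Gamma_Q$ has at most $b_k$ elements, with equality for $G=\widehat\Gamma$, $u=\mathrm{diag}(g_i)$, $Q=1$. Hence polynomial growth of $\widehat G$ implies polynomial growth of every $\Gamma_Q$.

**Proof.** By Lemma 3, $\pi(C_k)$ is the span of $\{1,g_i,g_i^{-1}\}^k$, which is the ball of radius $k$. The elements of the ball are distinct nonzero group-likes, so by Lemma 2 they are linearly independent, and $|\mathrm{Ball}_k(\Gamma_Q)|=\dim\pi(C_k)\le\dim C_k=b_k$. In the group dual case with $Q=1$ the off-diagonal entries are already zero, so $\pi=\mathrm{id}$ and equality holds. $\square$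

**The case $N=1$.** Here $C(G)$ is generated by one group-like unitary $u$, and $C_k=\mathrm{span}\{u^n:|n|\le k\}$. So $b_k\le2k+1$ and $\widehat G$ always has polynomial growth; every $\Gamma_Q$ is cyclic and also has polynomial growth. Both sides of the equivalence are always true, so the statement is true for $N=1$.

## 4. Joint kernels of the maps to $A_Q$, and undisguised group algebras

How might one try to prove "if"? Proposition 4 loses whatever $\pi$ kills, so one would like to recover $C_k$ from the images under *all* the maps $\pi_Q:C(G)\to A_Q$ together. The first ingredient would be joint injectivity. For classical $G\subset U_N$ this is available: if $f\in C(G)$ and $\pi_Q(f)=0$ for all $Q$, then $f$ vanishes on every $G\cap Q^*\mathbb T^NQ$, and every $g\in G$ lies in one of these because unitary matrices are diagonalizable. So $f=0$. For noncommutative $C(G)$ there is no point $g$ to diagonalize, and the argument stops there. In Theorem 6 below the situation is as bad as possible: every $\pi_Q$ turns out to be the counit.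

How might one try to *disprove* "if"? By (2), one wants an algebra whose $C_k$ is large, and $C^*(\Lambda)$ with $\Lambda$ of exponential growth is the natural candidate. With $u=\mathrm{diag}(g_i)$ it fails, since $\Gamma_1=\Lambda$. Replacing $u$ by $VuV^*$ with a scalar unitary $V$ does not help either, since $Q=V^*$ undoes it. The coproduct itself has to change. We want it non-symmetric, so that $\Gamma_Q$, which lives in a quotient with $\Delta_Q(t)=t\otimes t$, cannot accommodate $\Lambda$.

## 5. Conjugating the coproduct of $C^*(\Lambda)$ by $\Omega$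

**Theorem 6.** Let $\Lambda$ be a group generated by a finite nonempty set $S$, containing a subgroup $F\cong\mathbb Z_2^2$, such that

* (H1) $\Lambda$ is perfect;
* (H2) every $x\in F\setminus\{1\}$ has normal closure $\Lambda$.

Then there is $G\subset U_N^+$, $N=4|S|$, such that $\Gamma_Q=\{1\}$ for every $Q\in U_N$, while $b_k=|E^k|$ for all $k$, where $E=\{1\}\cup FSF\cup FS^{-1}F$ is a finite symmetric generating set of $\Lambda$. Thus $\widehat G$ has polynomial growth if and only if $\Lambda$ does.

The proof will use the assumption that $S$ generates $\Lambda$ only through its consequence $\langle F,S\rangle=\Lambda$. So the theorem remains valid, word for word, if one assumes only $\langle F,S\rangle=\Lambda$; this is how it is used in Section 6. The set $S$ of generators is not to be confused with the antipode $S$ of $C^*(\Lambda)$, which is always written with an argument.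

**Step 1: the twisted structure maps.** The aim is to define a new coproduct on the old algebra. Let $A=C^*(\Lambda)$ with its usual maps $\Delta(h)=h\otimes h$, $\varepsilon(h)=1$, $S(h)=h^{-1}$. On $D=\mathbb C[F]\subset A$ these are the maps of Section 1. Define
$$\Delta_\Omega(z)=\Omega\,\Delta(z)\,\Omega,\qquad \varepsilon,\qquad S_\Omega(z)=U\,S(z)\,U.$$
Since $\Omega$ and $U$ are self-adjoint unitaries, these are morphisms $A\to A\otimes A$, $A\to\mathbb C$, $A\to A^{op}$.

**Step 2: matrices with the right coproduct.** The coproduct of $h$ is now $\Omega(h\otimes h)\Omega$, so $h$ alone is not a coefficient matrix. Item 1 of Lemma 1 suggests placing $h$ between two copies of $d$, one to absorb each $\Omega$. For $h\in\Lambda$ let $w^h\in M_4(A)$ be the matrix indexed by pairs,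
$$w^h_{(i,j),(k,l)}=d_{ik}\,h\,d_{jl}.$$

*Unitarity.* In $M_2\otimes M_2\otimes A$, $w^h$ is the product of three elements: $d$ on legs 1 and 3, then $h$ on leg 3, then $d$ on legs 2 and 3. Each is unitary by Lemma 1(4), so $w^h$ is. The entries of $\overline{w^h}$ are $d_{jl}^*\,h^{-1}\,d_{ik}^*$, so $\overline{w^h}$ is the product of $\bar d$ on legs 2 and 3, $h^{-1}$ on leg 3, and $\bar d$ on legs 1 and 3. Again all three are unitary.

*Coproduct.* Since $D\otimes D$ is commutative, $\Delta(d_{jl})\Omega=\Omega\Delta(d_{jl})$, and Lemma 1(1) gives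
$$\Delta_\Omega(d_{ik}hd_{jl})=\Omega\Delta(d_{ik})\,(h\otimes h)\,\Delta(d_{jl})\Omega=\sum_{m,n}d_{im}hd_{jn}\otimes d_{mk}hd_{nl}=\sum_{m,n}w^h_{(i,j),(m,n)}\otimes w^h_{(m,n),(k,l)}.$$

*Counit.* $\varepsilon(d_{ik}hd_{jl})=\delta_{ik}\delta_{jl}$ by Lemma 1(2).

*Antipode.* $S$ is antimultiplicative and is the identity on $D$, so by Lemma 1(3), and because $U$ commutes with $D$,
$$S_\Omega(d_{ik}hd_{jl})=U\,d_{jl}\,h^{-1}\,d_{ik}\,U=d_{lj}^*\,h^{-1}\,d_{ki}^*=(d_{ki}\,h\,d_{lj})^*=\big(w^h_{(k,l),(i,j)}\big)^*.$$

**Step 3: the quantum group.** We check generation. Let $u=\bigoplus_{h\in S}w^h$, an $N\times N$ matrix with $N=4|S|$. By Lemma 1(5) the entries of $w^h$ span $DhD=\mathrm{span}(FhF)$. This space contains $h$ and $xh$ for $x\in F$, so the $*$-algebra generated by the entries contains $h$ and $x=(xh)h^{-1}$. Since $\langle F,S\rangle=\Lambda$, the entries of $u$ generate $\mathbb C[\Lambda]$ as a $*$-algebra, and $A$ as a $C^*$-algebra. With Step 2, $u$ and $\bar u$ are unitary and the required formulae define morphisms. This gives $G\subset U_N^+$ with $C(G)=A$.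

**Step 4: growth.** We compute $b_k$. By Lemma 1(5), $\mathbb C1+\mathrm{span}\{u_{ij}\}+\mathrm{span}\{u_{ij}^*\}=\mathrm{span}(E)$. So $C_k=\mathrm{span}(E^k)$, and (2) gives $b_k=|E^k|$. The set $E$ is finite and symmetric, and it generates $\Lambda$ by the computation in Step 3. So $b_k$ is the ball size of $\Lambda$ for the generating set $E$, and $\widehat G$ has polynomial growth if and only if $\Lambda$ does.

Nothing so far used (H1) or (H2). Before using them, let us see that without them the twist may hide nothing.

*If $F$ is central in $\Lambda$,* the twist is idle. Then $D\otimes D$ is central in $A\otimes A$, so $\Delta_\Omega=\Delta$, and similarly $S_\Omega=S$. Write $u=\sum_tP_t\otimes t$ with $t\in\Lambda$ and $P_t\in M_N(\mathbb C)$. The coproduct formula reads $\sum_tP_t\otimes t\otimes t=\sum_{t,t'}P_tP_{t'}\otimes t\otimes t'$, so $P_tP_{t'}=\delta_{t,t'}P_t$; the counit gives $\sum_tP_t=1$; and $S(u_{ij})=u_{ji}^*$ reads $\sum_t(P_t)_{ij}t^{-1}=\sum_t(P_t^*)_{ij}t^{-1}$, so $P_t=P_t^*$. Hence some unitary $Q$ diagonalizes all $P_t$ at once, $QuQ^*$ is diagonal,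 $\pi=\mathrm{id}$, and each diagonal entry lies in $\Lambda$ by Lemma 2. The span of $\Gamma_Q$ is the $*$-algebra generated by the entries of $u$, namely $\mathbb C[\Lambda]$. So $\Gamma_Q=\Lambda$.

*Killing $F$ kills the twist.* Let $\overline\Lambda$ be the quotient of $\Lambda$ by the normal closure of $F$. Under $A\to C^*(\overline\Lambda)$ we have $\delta_p\mapsto\delta_{p,p_0}$ and $d_{ij}\mapsto\delta_{ij}$, so $w^h\mapsto\bar h\cdot1_4$, with $\bar h$ the class of $h$. This is diagonal, so the map factors through $A_Q$ for $Q=1$, and $\Gamma_1$ surjects onto $\overline\Lambda$. For $\Lambda$ the free product of $F$ with a free group of rank two, $\overline\Lambda$ is this free group, and $\Gamma_1$ has exponential growth.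

So killing $F$ must kill $\Lambda$, and $F$ must be far from central. That is what (H2) says. We now show that (H1) and (H2) suffice.

**Step 5: in $A_Q$, the element $R$ commutes with $y\otimes y$.** Here we extract the consequence of symmetry. Fix $Q\in U_N$ and $\pi:A\to A_Q$. By Lemma 3 the entries of $\pi(u)$ have the same span as $g_1,\dots,g_N$. The entries of $u$ generate $\mathbb C[\Lambda]$ as a $*$-algebra, so $\pi(\mathbb C[\Lambda])=\mathrm{span}\,\Gamma_Q$. As $\Delta_Q(t)=t\otimes t$ for $t\in\Gamma_Q$, the elements $\Delta_Q(z)$, $z\in\pi(\mathbb C[\Lambda])$, are invariant under the flip.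

Let $h\in\Lambda$, $y=\pi(h)$, $\Omega'=(\pi\otimes\pi)(\Omega)$, $R'=(\pi\otimes\pi)(R)=\Omega'_{21}\Omega'$. Then $\Delta_Q(y)=(\pi\otimes\pi)\Delta_\Omega(h)=\Omega'(y\otimes y)\Omega'$, and flip-invariance says
$$\Omega'(y\otimes y)\Omega'=\Omega'_{21}(y\otimes y)\Omega'_{21}.$$
Multiply by $\Omega'_{21}$ on the left and on the right. Since $(\Omega'_{21})^2=1$ and $\Omega'\Omega'_{21}=\Omega'_{21}\Omega'=R'$, we get $R'(y\otimes y)R'=y\otimes y$. Since $R'^2=1$, this means
$$(y\otimes y)\,R'\,(y\otimes y)^*=R'\qquad\text{for every }y=\pi(h),\ h\in\Lambda.\tag{3}$$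

**Step 6: $\pi(\Lambda)$ is trivial.** The aim is to play (3) against (H1) and (H2). For $x\in F$ we have $\Delta_\Omega(x)=\Omega(x\otimes x)\Omega=x\otimes x$, because $D\otimes D$ is commutative and $\Omega^2=1$. So $\pi(x)$ is a group-like for $\Delta_Q$; it is unitary, hence nonzero.

*Case 1: $\pi|_F$ is not injective.* Then the kernel of the group homomorphism $\pi|_\Lambda$ contains some $x\in F\setminus\{1\}$, hence its normal closure, which is $\Lambda$ by (H2). So $\pi(\Lambda)=\{1\}$.

*Case 2: $\pi|_F$ is injective.* Then the four elements $\pi(x)$, $x\in F$, are distinct nonzero group-likes. They are linearly independent by Lemma 2, so $\pi|_D$ is injective. So the $\pi(\delta_{p_j})$ are linearly independent, and so are the $y\,\pi(\delta_{p_j})\,y^*$. By Lemma 1(6), equation (3) reads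
$$\sum_{j}y\pi(x_j)y^*\otimes y\pi(\delta_{p_j})y^*=\sum_j\pi(x_j)\otimes\pi(\delta_{p_j}).$$
Fix $r$ and choose a bounded functional $f$ on $A_Q$ with $f\big(y\pi(\delta_{p_j})y^*\big)=\delta_{j,r}$. Applying $f$ to the second leg,
$$\pi(hx_rh^{-1})=y\pi(x_r)y^*=\sum_jf\big(\pi(\delta_{p_j})\big)\,\pi(x_j)\in\pi(D).$$
This holds for all $r$ and all $h\in\Lambda$. The conjugates of elements of $F$ generate the normal closure of $F$, which is $\Lambda$ by (H2). So $\pi(\Lambda)$ lies in the commutative algebra $\pi(D)$. Hence $\pi(\Lambda)$ is an abelian quotient of the perfect group $\Lambda$, and $\pi(\Lambda)=\{1\}$ by (H1).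

**Step 7: $\Gamma_Q$ is trivial.** In both cases $\pi(\mathbb C[\Lambda])=\mathbb C1$, so $A_Q=\mathbb C$ (and $\pi=\varepsilon$). A nonzero group-like $t$ of $\mathbb C$ satisfies $t=t^2$, so $t=1$. Hence $\Gamma_Q=\{1\}$ for every $Q\in U_N$. $\square$

## 6. The amalgam $A_5*_FA_5$ and exponential growth in $U_8^+$

To apply Theorem 6 we need a group of exponential growth in which a Klein four-group sits as required. Simple finite groups, glued along $F$, provide it.

In $A_5$ we take from now on $F=\{1,(12)(34),(13)(24),(14)(23)\}$.

**Lemma 5.** A subgroup of $A_5$ of order divisible by $20$ is $A_5$. In particular $\langle F,h\rangle=A_5$ for every $5$-cycle $h$.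

**Proof.** The order divides $60$, so it is $20$ or $60$. A subgroup of order $20$ has index $3$; the transitive action of $A_5$ on its three cosets would be a nontrivial homomorphism $A_5\to S_3$. By simplicity of $A_5$ it would be injective, which is impossible since $60>6$. The order of $\langle F,h\rangle$ is divisible by $4$ and by $5$. $\square$

Recall the normal form theorem for an amalgamated product $H_1*_FH_2$: a product $a_1a_2\cdots a_n$, $n\ge1$, of letters taken alternately from $H_1\setminus F$ and $H_2\setminus F$ is not $1$.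

**Corollary 7 (the equivalence is false).** Let $\Lambda=A_5*_FA_5$ and $S=\{h_1,h_2\}$, with $h_i$ a $5$-cycle in the $i$-th copy of $A_5$. The resulting $G\subset U_8^+$ has all $\Gamma_Q$ trivial, and $b_{2m}\ge2^m$ for all $m$.

**Proof.** *Generation.* By Lemma 5, $\langle F,h_i\rangle$ is the $i$-th copy of $A_5$, so $\langle F,S\rangle=\Lambda$, which is what the proof of Theorem 6 uses.

*(H1).* The commutator subgroup of $\Lambda$ contains both copies of the perfect group $A_5$, and these generate $\Lambda$.

*(H2).* Let $x\in F\setminus\{1\}$. A normal subgroup containing $x$ meets the first copy in a nontrivial normal subgroup, so it contains the first copy by simplicity, and with it $F$; for the same reason it then contains the second copy.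

So Theorem 6 applies with $N=4\cdot2=8$, and $\Gamma_Q=\{1\}$ for all $Q\in U_8$.

*Growth.* For $\alpha\in\{h_1,h_1^{-1}\}^m$ put $\gamma_\alpha=\alpha_1h_2\alpha_2h_2\cdots\alpha_mh_2$. All letters lie in $E$, so $\gamma_\alpha\in E^{2m}$. We claim that these $2^m$ elements are distinct. If $\alpha\ne\beta$ first differ at index $r$, then
$$\gamma_\beta^{-1}\gamma_\alpha=h_2^{-1}\beta_m^{-1}h_2^{-1}\cdots h_2^{-1}\,(\beta_r^{-1}\alpha_r)\,h_2\,\alpha_{r+1}h_2\cdots\alpha_mh_2,$$
and $\beta_r^{-1}\alpha_r=h_1^{\pm2}$ is a $5$-cycle, hence not in $F$. All other letters are $5$-cycles too. This is an alternating word in letters outside $F$, so it is not $1$. Hence $b_{2m}=|E^{2m}|\ge2^m$, and no bound $Ck^d$ can hold, while every $\Gamma_Q$ is trivial. $\square$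

## 7. A $2\times2$ fundamental corepresentation

Theorem 6 needs $4\times4$ blocks because the conjugation by $\Omega$ puts a copy of $\Omega$ on both sides of $h$. To get down to $N=2$ we use $\Omega$ on one side only, attached to a generator $s$ which commutes with $F$. Then $sd$ is a $2\times2$ matrix with the right coproduct. It is too small alone, since $s$ and $D$ commute; multiplying by an element $g$ that moves $F$ brings in the rest.

**Theorem 8.** For $N=1$ the statement is true. For every $N\ge2$ it is false: there is $G\subset U_N^+$ with $|\Gamma_Q|\le2$ for all $Q\in U_N$ and $b_k\ge4^k$ for all $k\ge1$. For $N=2$, one has $\Gamma_Q\cong\mathbb Z_2$ for all $Q\in U_2$, and all $u^{\otimes k}$ are irreducible.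

The case $N=1$ was done in Section 3. Let $N\ge2$.

**Step 1: an element $g$ that moves $F$ far away.** The group $F\subset A_5$ fixes the point $5$ and is transitive on $\{1,2,3,4\}$. Choose $g\in A_5$ with $g(5)\ne5$. We shall need three facts.

* $F\cap g^{-1}Fg=\{1\}$. Nontrivial elements of $F$ are double transpositions with unique fixed point $5$, so nontrivial elements of $g^{-1}Fg$ have the unique fixed point $g^{-1}(5)\ne5$.
* $\langle F,g^{-1}Fg\rangle=A_5$. The group $F$ is transitive on $\{1,2,3,4\}$, and $g^{-1}Fg$ is transitive on the four points other than $g^{-1}(5)$, among which is $5$. So the generated group is transitive on five points, its order is divisible by $5$, and by $4$ because it contains $F$. Apply Lemma 5.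
* $g\notin F$, since $F$ fixes $5$.

**Step 2: the algebra and its structure maps.** Let $\Pi=A_5*_F(F\times\langle s\rangle)$ with $s^2=1$, and $A=C^*(\Pi)$. Set
$$\Delta(h)=h\otimes h,\quad\varepsilon(h)=1,\quad S(h)=h^{-1}\quad(h\in A_5);\qquad\Delta(s)=(s\otimes s)\Omega,\quad\varepsilon(s)=1,\quad S(s)=sU.$$
We check the relations of $\Pi$. Since $s$ commutes with $D$, the self-adjoint unitaries $s\otimes s$ and $\Omega$ commute, so $(s\otimes s)\Omega$ is a self-adjoint unitary, and it commutes with $x\otimes x$ for $x\in F$. Likewise $sU$ is a self-adjoint unitary commuting with $S(x)=x$ for $x\in F$. So on $F\times\langle s\rangle$ and on $A_5$ we have homomorphisms to unitary groups which agree on $F$. By universality of the amalgam and of $C^*(\Pi)$ we get morphisms $A\to A\otimes A$, $A\to\mathbb C$, $A\to A^{op}$. On $D$ they are the maps of Section 1.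

**Step 3: the fundamental corepresentation.** Put $v_{ij}=s\,d_{ij}$ and $u_{ij}=v_{ij}\,g$ for $i,j=1,2$. By Lemma 1(1)–(3),
$$\Delta(v_{ij})=(s\otimes s)\Omega\Delta(d_{ij})=\sum_kv_{ik}\otimes v_{kj},\qquad\varepsilon(v_{ij})=\delta_{ij},$$
$$S(v_{ij})=S(d_{ij})S(s)=d_{ij}\,sU=s\,Ud_{ij}=s\,d_{ji}^*=v_{ji}^* .$$
Multiplying by $g$: $\Delta(u_{ij})=\Delta(v_{ij})(g\otimes g)=\sum_ku_{ik}\otimes u_{kj}$, $\varepsilon(u_{ij})=\delta_{ij}$, and $S(u_{ij})=S(g)S(v_{ij})=g^{-1}v_{ji}^*=u_{ji}^*$. The matrix $u$ is the product of the scalar unitary matrix $s$, of $d$, and of $g$; the matrix $\bar u$, with entries $g^{-1}d_{ij}^*s$, is the product of $g^{-1}$, $\bar d$ and $s$. Both are unitary by Lemma 1(4).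

**Step 4: generation.** We check that the $u_{ij}$ generate $A$. Since $s$ commutes with $D$ and $s^2=1$,
$$u_{ij}u_{kl}^*=s\,d_{ij}\,g\,g^{-1}d_{kl}^*\,s=d_{ij}d_{kl}^*,\qquad u_{ij}^*u_{kl}=g^{-1}d_{ij}^*d_{kl}\,g.$$
By Lemma 1(5), the first elements span $D$ and the second span $g^{-1}Dg$. So the $C^*$-algebra generated by the $u_{ij}$ contains $F$ and $g^{-1}Fg$, hence $A_5$ by Step 1, hence $g$. So it contains $u_{ij}g^{-1}=sd_{ij}$, whose span $sD$ contains $s$. It is therefore $A$. Consequently $u^{(N)}=u\oplus1_{N-2}$ is the fundamental corepresentation of some $G\subset U_N^+$ with $C(G)=A$.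

**Step 5: growth.** We show $b_k\ge4^k$. The span of $1$, the entries of $u^{(N)}$ and their adjoints is $\mathrm{span}(E)$ with $E=\{1\}\cup sFg\cup g^{-1}Fs$, so $b_k=|E^k|$ by (2). For $x=(x_1,\dots,x_k)\in F^k$ (here $x_i$ is an arbitrary element of $F$) put $\gamma_x=sx_1g\,sx_2g\cdots sx_kg\in E^k$. Suppose $x\ne y$ first differ at index $r$. Since $y_i^{-1}=y_i$ and $s^{-1}=s$,
$$\gamma_y^{-1}\gamma_x=(g^{-1}y_k)\,s\cdots(g^{-1}y_{r+1})\,s\,\big(g^{-1}y_rx_r\,g\big)\,s\,(x_{r+1}g)\,s\cdots s\,(x_kg).$$
The letters $g^{-1}y_i$ and $x_ig$ are in $A_5\setminus F$ because $g\notin F$. The middle letter lies in $g^{-1}(F\setminus\{1\})g$, which is disjoint from $F$ by Step 1. And $s\in(F\times\langle s\rangle)\setminus F$. So this is an alternating word in letters outside $F$, and it is not $1$. The $4^k$ elements $\gamma_x$ are distinct, and $b_k\ge4^k$.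

**Step 6: irreducibility of $u^{\otimes k}$.** The coefficients of $u^{\otimes k}$ span $(sDg)^k=\mathrm{span}((sFg)^k)$, which has dimension $4^k=(2^k)^2$ by Step 5. This is the number of coefficients, so they are linearly independent, and the matrices $(\mathrm{id}\otimes f)(u^{\otimes k})$, with $f$ a linear functional, fill all of $M_{2^k}(\mathbb C)$. An intertwiner of $u^{\otimes k}$ with itself commutes with all these matrices, so it is scalar. Hence $u^{\otimes k}$ is irreducible.

**Step 7: $\pi(A_5)$ is trivial.** A $2\times2$ matrix leaves room for only two group-likes, while $F$ has four elements. Let $Q\in U_N$ and $\pi:A\to A_Q$. By Lemma 3 the entries of $\pi(u)$ lie in the span of group-likes of $\Gamma_Q$, so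
$$\pi(u)=\sum_{t\in T}P_t\otimes t,\qquad T\subset\Gamma_Q\text{ finite},\quad 0\ne P_t\in M_2(\mathbb C).$$
Applying $\Delta_Q$ to the entries gives $\sum_tP_t\otimes t\otimes t=\sum_{t,t'}P_tP_{t'}\otimes t\otimes t'$, and by Lemma 2 $P_tP_{t'}=\delta_{t,t'}P_t$. So the $P_t$ are nonzero, mutually orthogonal idempotents in $M_2(\mathbb C)$; their ranges are independent subspaces of $\mathbb C^2$, and $|T|\le2$. By Step 4,
$$\pi(D)=\mathrm{span}\{\pi(u_{ij})\pi(u_{kl})^*\}\subset\mathrm{span}(TT^{-1}),$$
and $TT^{-1}\subset\Gamma_Q$ has at most $3$ elements: if $T=\{t,t'\}$, these are $1$, $t't^{-1}$, $tt'^{-1}$. For $x\in F$, $\pi(x)$ is a nonzero group-like in this span, so $\pi(x)\in TT^{-1}$ by Lemma 2. As $|F|=4>3$, $\pi|_F$ is not injective. So the kernel of $\pi|_{A_5}$ is nontrivial, and $\pi(A_5)=\{1\}$ because $A_5$ is simple.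

**Step 8: $|\Gamma_Q|\le2$.** From Step 7, $\pi(\delta_p)=\frac14\sum_xp(x)=\delta_{p,p_0}$, hence $\pi(d_{ij})=(T_{p_0})_{ij}=\delta_{ij}$ and $\pi(u_{ij})=\delta_{ij}\,\pi(s)$. Also $(\pi\otimes\pi)(\Omega)=\sigma(p_0,p_0)=1$, so $\Delta_Q(\pi(s))=\pi(s)\otimes\pi(s)$: the element $\pi(s)$ is group-like, with $\pi(s)^2=1$. Each $g_i$ is a diagonal entry of $Q\,\pi(u^{(N)})\,Q^*$, and $\pi(u^{(N)})=\mathrm{diag}(\pi(s),\pi(s),1,\dots,1)$. So $g_i$ is a nonzero group-like in $\mathrm{span}\{1,\pi(s)\}$, and by Lemma 2 $g_i\in\{1,\pi(s)\}$. Hence $|\Gamma_Q|\le2$.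

**Step 9: the case $N=2$.** We show that $\Gamma_Q$ is not trivial here. Now $\pi(u)=\pi(s)1_2$, so $g_1=g_2=\pi(s)$. Sending $A_5$ to $1$ and $s$ to $-1$ defines a homomorphism $\Pi\to\{\pm1\}$, as both parts are trivial on $F$; let $\chi:A\to\mathbb C$ be the corresponding character. Then $\chi(d_{ij})=\delta_{ij}$, so $\chi$ sends $u$ to $-1_2$ and $QuQ^*$ to $-1_2$. So $\chi$ kills the off-diagonal entries of $QuQ^*$ and factors through $A_Q$. Since $\chi(s)=-1$, $\pi(s)\ne1$, and $\Gamma_Q\cong\mathbb Z_2$.

Since a group of order at most $2$ has polynomial growth and $b_k\ge4^k$ does not allow a bound $Ck^d$, the statement fails for every $N\ge2$. $\square$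

## 8. A coamenable counterexample from topological full groups

The groups in Sections 6 and 7 have exponential growth and come from free constructions. One may ask whether the failure persists for coamenable $G$. Recall that the *Haar state* of $G$ is the unique state $\tau$ on $C(G)$ with $(\tau\otimes\mathrm{id})\Delta(z)=(\mathrm{id}\otimes\tau)\Delta(z)=\tau(z)1$, that the *reduced version* of $C(G)$ is its image in the GNS representation of $\tau$, and that $G$ is *coamenable* if the counit is bounded on the reduced version. For a group dual $\widehat\Gamma$ the Haar state is the canonical trace ($\tau(1)=1$ and $\tau(h)=0$ for $h\ne1$) and the reduced version is $C^*_r(\Gamma)$. If $\Gamma$ is amenable, then $C^*(\Gamma)=C^*_r(\Gamma)$, and the counit is bounded there.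

**Corollary 9.** There is a coamenable $G\subset U_N^+$ (some $N$) with $\Gamma_Q=\{1\}$ for all $Q\in U_N$ and $\widehat G$ not of polynomial growth.

**Proof.** The *topological full group* of a homeomorphism $\varphi$ of a Cantor-type space $X$ consists of the homeomorphisms of $X$ that agree, on each piece of some finite clopen partition, with a power of $\varphi$. Let $\Lambda$ be the commutator subgroup of the topological full group of an infinite minimal subshift $(X,\varphi)$. It is infinite, simple and finitely generated (Matui, *Internat. J. Math.* 17 (2006)), and amenable (Juschenko–Monod, *Ann. of Math.* 178 (2013)).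

**Step 1: $\Lambda$ contains a Klein four-group.** This is needed for the twist. Since $X$ is infinite and $\varphi$ is minimal, no point is periodic, so for $x\in X$ the points $x,\varphi x,\varphi^2x,\varphi^3x$ are distinct. A small enough clopen neighborhood $V$ of $x$ has $V,\varphi V,\varphi^2V,\varphi^3V$ disjoint. For a permutation $\theta$ of $\{0,1,2,3\}$ let $\theta$ act on $\varphi^iV$ by $\varphi^{\theta(i)-i}$, and as the identity elsewhere. This embeds $S_4$ in the topological full group. Then $A_4=[S_4,S_4]$ lies in $\Lambda$, and $A_4$ contains a Klein four-group $F$.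

**Step 2: (H1), (H2).** The group $\Lambda$ is simple and, since it contains $A_4$, non-abelian. So $[\Lambda,\Lambda]=\Lambda$, and every nontrivial element has normal closure $\Lambda$. Theorem 6 applies with $S$ any finite nonempty generating set. It gives $G\subset U_N^+$ with all $\Gamma_Q$ trivial and $b_k=|E^k|$.

**Step 3: $b_k$ is not polynomially bounded.** If $\Lambda$ had polynomial growth, it would be virtually nilpotent by Gromov's theorem, and a finitely generated virtually nilpotent group is residually finite. But the only normal subgroup of finite index in an infinite simple group is the whole group, so an infinite simple group is not residually finite. So $|E^k|$ is not bounded by any $Ck^d$.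

**Step 4: the Haar state.** We show that the canonical trace $\tau$ of $A=C^*(\Lambda)$ is the Haar state for the *twisted* coproduct. For $h\in F$, $\Delta_\Omega(h)=h\otimes h$, so both slices $(\tau\otimes\mathrm{id})\Delta_\Omega(h)$ and $(\mathrm{id}\otimes\tau)\Delta_\Omega(h)$ equal $\delta_{h,1}1=\tau(h)1$. For $h\notin F$,
$$\Delta_\Omega(h)=\Omega(h\otimes h)\Omega\in\mathrm{span}(FhF\otimes FhF),$$
and $1\notin FhF$, since otherwise $h\in F$. So $\tau$ vanishes on $FhF$, and both slices are $0=\tau(h)1$. By linearity and continuity $\tau$ is invariant on $A$, so it is the Haar state.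

**Step 5: coamenability.** By Step 4 the reduced version of $C(G)$ is the image of $C^*(\Lambda)$ in the GNS representation of $\tau$, that is, $C^*_r(\Lambda)$. By amenability of $\Lambda$ it equals $C^*(\Lambda)=C(G)$, on which the counit $\varepsilon$ is a bounded character. Hence $G$ is coamenable. $\square$
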